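\title{A bound on the first cohomology of finite simple groups in terms of sectional rank, uniform in the characteristic}

\begin{abstract}
The sectional $p$-rank $s_p(G)$ of a finite group $G$ is the largest rank of an elementary abelian $p$-group that is a section of $G$. We prove that for every $s$ there is a constant $C(s)$, independent of the prime $p$, such that $\dim H^1(S,V)\le C(s)$ for every finite simple group $S$ with $s_p(S)\le s$ and every irreducible $S$-module $V$ over an algebraically closed field of characteristic $p$. The main cases are alternating groups and classical groups in cross characteristic, whose rank may grow with $p$. There we bound $H^1$ by a Cartan invariant, transfer it to an Iwahori--Hecke algebra, and count partitions with a bounded number of rows and prescribed residues. For an arbitrary finite group $G$ with $s_p(G)\le s$ we deduce $\dim H^1(G,V)\le C(s)+s/\dim V$.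
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and $k$ an algebraically closed field of characteristic $p$. Groups are finite unless they are called algebraic, and modules are finitely generated left modules. A \emph{section} of a group $G$ is a quotient $L/K$ with $K\lhd L\le G$. The \emph{sectional $p$-rank} $s_p(G)$ is the largest rank of an elementary abelian $p$-group that is isomorphic to a section of $G$. A section of a section is a section, so $s_p$ does not increase on passing to subgroups and quotients.

The number $s_p(G)$ counts generators of $p$-subgroups. If $L/K$ is elementary abelian of rank $\rho$, a Sylow $p$-subgroup of $L$ maps onto $L/K$ and so needs at least $\rho$ generators. Conversely, a $p$-group $P$ that needs $\rho$ generators has Frattini quotient elementary abelian of rank $\rho$. Thus $s_p(G)$ is the largest number of generators that a $p$-subgroup of $G$ needs. This links $s=s_p(G)$ to the first cohomology of a $kG$-module $V$: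
\begin{itemize}
\item if $s=0$, then $p\nmid|G|$ and $H^1(G,V)=0$;
\item if $V=k$, then $H^1(G,k)=\operatorname{Hom}(G,k)$ has dimension equal to the rank of the largest elementary abelian $p$-quotient of $G$, which is at most $s$;
\item in general $H^1(G,V)$ embeds in $H^1(P,V)$ for a Sylow $p$-subgroup $P$, and a cocycle on $P$ is determined by its values on $s$ generators, so $\dim H^1(G,V)\le s\dim V$.
\end{itemize}
For irreducible $V$ one would like to remove the factor $\dim V$. For simple groups and a fixed prime this is known: there is a constant $C(p,s)$, depending on $p$, that bounds $\dim H^1(S,V)$ for all simple $S$ with $s_p(S)\le s$ and all irreducible $kS$-modules $V$. The conjecture posed in \cite{GT2} is that a bound exists which does not depend on $p$. We prove it, without using the bound $C(p,s)$.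

\begin{theorem}\label{thm:main}
For each natural number $s$ there is a constant $C(s)$ such that $\dim H^1(S,V)\le C(s)$ for every prime $p$, every algebraically closed field $k$ of characteristic $p$, every finite simple group $S$ with $s_p(S)\le s$, and every irreducible $kS$-module $V$.
\end{theorem}

The proof uses the classification of finite simple groups and two published bounds for groups of Lie type, one in the defining characteristic and one in cross characteristic.

\begin{theorem}[\cite{BNPPSS}; for $H^1$ see also \cite{CPS}]\label{thm:defining}
Let $\mathbf G$ be a simple, simply connected algebraic group with root system $\Phi$ over an algebraically closed field of characteristic $p$, and let $F$ be an endomorphism of $\mathbf G$ whose fixed-point group $\mathbf G^F$ is finite. Then $\dim H^1(\mathbf G^F,V)\le c(\Phi)$ for all irreducible modules $V$ in characteristic $p$, where $c(\Phi)$ depends only on $\Phi$.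
\end{theorem}

\begin{theorem}[\cite{GT1}]\label{thm:cross}
Let $S$ be a simple group of Lie type, possibly twisted, over $\mathbb F_q$ with $p\nmid q$. Let $W$ be the Weyl group of its BN-pair and $l$ its (twisted) rank. Then $\dim H^1(S,V)\le|W|+l$ for every irreducible $kS$-module $V$.
\end{theorem}

Both bounds depend on the Lie rank and not on $p$, so they settle every family in which $s$ bounds the Lie rank. Two families escape. For $p$ odd and $n<p^2$, a Sylow $p$-subgroup of $A_n$ is generated by $\lfloor n/p\rfloor$ disjoint $p$-cycles, so $s_p(A_n)=\lfloor n/p\rfloor$ and the degree may grow in proportion to $p$. For $S=PSL_n(q)$ with $q$ of multiplicative order $n\ge2$ modulo $p$, only the factor $q^n-1$ of $|GL_n(q)|$ is divisible by $p$, so a Sylow $p$-subgroup lies in the cyclic group $\mathbb F_{q^n}^\times$ and $s_p(S)=1$; here $n$ can be $p-1$, and Theorem~\ref{thm:cross} gives only $n!+n-1$. In both families what $s$ bounds is the ratio $n/e$, where $e=p$ for $A_n$ and $e$ is an order modulo $p$ for classical groups. The conjecture predicts that $H^1$ is governed by this ratio, and the core of the paper proves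 this with an explicit constant. By a \emph{classical} simple group over $\mathbb F_q$ we mean a simple group $X/Z(X)$ with $X$ one of $SL_N(q)$, $SU_N(q)$, $Sp_N(q)$, $\Omega_N(q)$, $\Omega^\pm_N(q)$, as listed in Section~\ref{sec:groups}.

\begin{theorem}\label{thm:explicit}
Let $s_p(S)\le s$ and put $m_0=6s+13$. Suppose that either $S=A_n$ and $p$ is odd, or $S$ is classical over $\mathbb F_q$ with $p\nmid q$ and the order of $r$ modulo $p$ is at least $8$, where $r=q^2$ for unitary groups and $r=q$ otherwise. Then every irreducible $kS$-module $V$ satisfies
\[
\dim H^1(S,V)\le 2\,\bigl(2m_0(s+3)\bigr)^{4m_0^2}.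
\]
\end{theorem}

Clifford theory extends Theorem~\ref{thm:main} to all finite groups.

\begin{theorem}\label{thm:all}
Let $C(s)$ be as in Theorem~\ref{thm:main}. If $G$ is a finite group with $s_p(G)\le s$ and $V$ is an irreducible $kG$-module, then $\dim H^1(G,V)\le C(s)+s/\dim V$.
\end{theorem}

The term $s/\dim V$ accounts for the kernel of the action on $V$; for $G$ elementary abelian of rank $s$ and $V=k$ it equals $\dim H^1(G,V)$.

Section~\ref{sec:general} reduces $H^1$ to homomorphisms between projective modules, and Section~\ref{sec:example} carries out the whole method for the symmetric group $S_p$. Sections~\ref{sec:hecke}--\ref{sec:bound} treat symmetric and classical groups together, through the Hecke algebra of a Weyl group of type A or B, and end with the bound of Corollary~\ref{cor:H1}. Theorems~\ref{thm:explicit}, \ref{thm:main} and~\ref{thm:all} are proved in Sections~\ref{sec:groups}, \ref{sec:main} and~\ref{sec:all}. We have not tried to optimize constants.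

\section{Cohomology and projective covers}\label{sec:general}

Recall that $H^1(G,V)$ is the space of cocycles $f\colon G\to V$, $f(gh)=f(g)+gf(h)$, modulo the coboundaries $g\mapsto gv-v$, and that $H^1(G,V)=\operatorname{Ext}^1_{kG}(k,V)$. It vanishes when $G$ is a \emph{$p'$-group}, that is, when $p\nmid|G|$. We use two standard tools. For $N\lhd G$ the \emph{inflation--restriction sequence}
\[
0\to H^1(G/N,V^N)\to H^1(G,V)\to H^1(N,V)^G
\]
is exact, where $g\in G$ acts on cocycles of $N$ by $(gf)(x)=g f(g^{-1}xg)$. For $I\le G$ and a $kI$-module $U$, \emph{Shapiro's lemma} gives $H^1(I,U)\cong H^1(G,\operatorname{Ind}_I^GU)$.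

The first lemma restricts the modules that can have cohomology at all.

\begin{lemma}\label{lem:vanish}
Let $P_0,P_1,\dots,P_t$ be $p'$-subgroups of $G$ with $P_0\le P_i$ for all $i$ and $G=\langle P_1,\dots,P_t\rangle$. If $V$ is a $kG$-module with $V^{P_0}=0$, then $H^1(G,V)=0$.
\end{lemma}

\begin{proof}
Let $f$ be a cocycle on $G$. Since $H^1(P_0,V)=0$, subtracting a coboundary makes $f$ vanish on $P_0$. Since $H^1(P_i,V)=0$, there is $v_i\in V$ with $f(g)=gv_i-v_i$ for $g\in P_i$. Taking $g\in P_0$ shows $v_i\in V^{P_0}=0$. So $f$ vanishes on each $P_i$, and the cocycle identity shows that it vanishes on the group that they generate.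
\end{proof}

The Hecke algebras below belong to $S_n$ rather than $A_n$, and to an extension of degree two of $P\Omega^+_{2n}(q)$. The next lemma descends to the simple group.

\begin{lemma}\label{lem:index2}
Let $p$ be odd and let $S$ be a subgroup of index $2$ in $G$. If $\dim H^1(G,V')\le\beta$ for all irreducible $kG$-modules $V'$, then $\dim H^1(S,V)\le2\beta$ for all irreducible $kS$-modules $V$.
\end{lemma}

\begin{proof}
Let $g\in G\setminus S$ and $Y=\operatorname{Ind}_S^GV$. As a $kS$-module $Y=V\oplus gV$ is semisimple of length $2$. If $Y'$ is a $kG$-submodule of $Y$ and $\pi$ is a $kS$-linear projection onto $Y'$, then $\frac12(\pi+g\pi g^{-1})$ is a $kG$-linear projection onto $Y'$. So $Y$ is a semisimple $kG$-module of length at most $2$, and $\dim H^1(S,V)=\dim H^1(G,Y)\le2\beta$.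
\end{proof}

For an irreducible $kG$-module $V$ let $P(V)$ be its projective cover, the indecomposable projective module whose unique simple quotient is $V$. Since $k$ is algebraically closed, $\dim\operatorname{Hom}_{kG}(P(V),Y)$ is the multiplicity $[Y:V]$ of $V$ as a composition factor of $Y$. Apply $\operatorname{Hom}_{kG}(-,V)$ to $0\to\operatorname{rad}P(k)\to P(k)\to k\to0$. Every map from $P(k)$ to the simple module $V$ kills $\operatorname{rad}P(k)$, and $\operatorname{Ext}^1(P(k),V)=0$, so
\begin{equation}\label{eq:cartan}
\dim H^1(G,V)=\dim\operatorname{Hom}_{kG}(\operatorname{rad}P(k),V)\le[P(k):V]=\dim\operatorname{Hom}_{kG}(P(V),P(k)).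
\end{equation}
The right-hand side has the advantage that it can be computed in characteristic $0$. Let $\mathcal O$ be the ring of Witt vectors of $k$: a complete discrete valuation ring with maximal ideal $p\mathcal O$, residue field $k$ and fraction field $K$ of characteristic $0$. Let $A$ be an $\mathcal O$-algebra that is free of finite rank over $\mathcal O$, and write $KX=K\otimes_{\mathcal O}X$ and $kX=X/pX$. Completeness of $\mathcal O$ gives the following standard facts.
\begin{itemize}
\item[(O1)] An indecomposable projective $A$-module has a local endomorphism ring, and the Krull--Schmidt theorem holds for projective $A$-modules.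
\item[(O2)] If $X$ is an indecomposable projective $A$-module, then $kX$ is an indecomposable projective $kA$-module.
\item[(O3)] If $X,X'$ are projective, then $\operatorname{Hom}_A(X,X')$ is free over $\mathcal O$, and its rank equals both $\dim_k\operatorname{Hom}_{kA}(kX,kX')$ and $\dim_K\operatorname{Hom}_{KA}(KX,KX')$.
\end{itemize}
For a $p'$-subgroup $P$ of $G$ let $\epsilon_P=|P|^{-1}\sum_{g\in P}g$, an idempotent of $\mathcal OG$. The module $\mathcal OG\epsilon_P$ is projective; it is the permutation module on the cosets of $P$.

\begin{lemma}\label{lem:summand}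
Let $P$ be a $p'$-subgroup of $G$ and $V$ an irreducible $kG$-module with $V^P\ne0$. Then $\mathcal OG\epsilon_P$ has an indecomposable summand $\hat P(V)$ with $k\hat P(V)\cong P(V)$.
\end{lemma}

\begin{proof}
We have $\operatorname{Hom}_{kG}(kG\epsilon_P,V)\cong\epsilon_PV=V^P\ne0$, so the projective module $kG\epsilon_P$ maps onto $V$ and has $P(V)$ as a summand. Decompose $\mathcal OG\epsilon_P$ into indecomposables; by (O2) their reductions decompose $kG\epsilon_P$ into indecomposables, and one of these is $P(V)$.
\end{proof}

\section{The method for the symmetric group $S_p$}\label{sec:example}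

Let $G=S_p$ with $p\ge5$, so that $s_p(G)=1$ while $G$ grows with $p$. Let $E^\lambda$ be the irreducible $KS_n$-module labeled by the partition $\lambda$ of $n$; thus $E^{(n)}$ is trivial and $E^{(n-1,1)}$ is the sum-zero part of the natural permutation module. The box of $\lambda$ in row $i$ and column $j$ has content $j-i$. We use two facts that are proved later in greater generality. Induction from $S_{n-1}$ to $S_n$ sends $E^{\lambda'}$ to the sum of the $E^\lambda$ with $\lambda$ obtained from $\lambda'$ by adding a box (Lemma~\ref{lem:pieri}). All constituents $E^\lambda$ of $KX$, for $X$ an indecomposable projective $\mathcal OS_n$-module, have the same multiset of contents modulo $p$ (Lemma~\ref{lem:block}).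

\emph{Step 1: a large $p'$-subgroup with fixed points.} Cut $\{1,\dots,p\}$ into intervals of lengths $1,p-2,1$. Let $P_0$ be the symmetric group on $\{2,\dots,p-1\}$, and let $P_1,P_2$ be those on $\{1,\dots,p-1\}$ and $\{2,\dots,p\}$, obtained by merging two neighboring intervals. All three are $p'$-groups, and $P_1,P_2$ together contain every transposition $(i\;\,i{+}1)$. By Lemmas~\ref{lem:vanish} and~\ref{lem:summand}, if $H^1(G,V)\ne0$ then $\hat P(V)$ and $\hat P(k)$ are both summands of $M=\mathcal OG\epsilon_{P_0}$.

\emph{Step 2: induction in stages.} We have $M=\operatorname{Ind}_{P_1}^G(\mathcal OP_1\epsilon_{P_0})$, and $\mathcal OP_1\epsilon_{P_0}$ is the permutation module of $P_1\cong S_{p-1}$ on $p-1$ points. As $p\nmid p-1$, it is the direct sum of the constants $Y_1$ and the sum-zero vectors $Y_2$, with $KY_1=E^{(p-1)}$ and $KY_2=E^{(p-2,1)}$. Hence $M=\operatorname{Ind}Y_1\oplus\operatorname{Ind}Y_2$ with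
\[
K\operatorname{Ind}Y_1=E^{(p)}\oplus E^{(p-1,1)},\qquad
K\operatorname{Ind}Y_2=E^{(p-1,1)}\oplus E^{(p-2,2)}\oplus E^{(p-2,1,1)}.
\]
Although $E^{(p-1,1)}$ occurs twice in $KM$, it occurs at most once in each indecomposable summand of $M$, because such a summand is a summand of $\operatorname{Ind}Y_1$ or of $\operatorname{Ind}Y_2$.

\emph{Step 3: contents.} The contents of $(p)$, $(p-1,1)$ and $(p-2,1,1)$ are $p$ consecutive integers, so each of these partitions has every class modulo $p$ once. The contents of $(p-2,2)$ are $0,\dots,p-3,-1,0$, with $0$ repeated. By \eqref{eq:cartan} and (O3),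
\[
\dim H^1(G,V)\le\sum_\lambda[K\hat P(V):E^\lambda]\,[K\hat P(k):E^\lambda]\le3,
\]
since at most three partitions share a content multiset and all multiplicities are at most $1$. The bound does not involve $p$. The general proof follows these three steps, with $3$ replaced by a count of partitions with few rows and given contents.

Here one can go further. The rank of a projective $\mathcal OG$-module is divisible by $p$, since its reduction is free over a Sylow $p$-subgroup. So $\operatorname{Ind}Y_1=\mathcal O^p$ is indecomposable, and it is $\hat P(k)$ because $k^p$ maps onto $k$. By Step 3, $\operatorname{Ind}Y_2=X\oplus X'$ with $KX'=E^{(p-2,2)}$ and $KX=E^{(p-1,1)}\oplus E^{(p-2,1,1)}$, and $X$ is indecomposable because $p\nmid p-1=\dim E^{(p-1,1)}$. The sum in Step 3 is $1$ for $\hat P(V)=X$ and $0$ for $\hat P(V)=X'$, and $H^1(G,k)=\operatorname{Hom}(S_p,k)=0$. So at most one irreducible module has $H^1\ne0$, and there the dimension is $1$. This module exists. The radical of $P(k)=k^p$ is the sum-zero submodule, which contains the constants; let $D$ be the quotient of the former by the latter. A vector $v$ with $v_i\ne v_j$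 has $v-(i\;j)v$ a nonzero multiple of the difference of two basis vectors, which generates the sum-zero submodule; so $D$ is irreducible, and $H^1(G,D)=\operatorname{Hom}(\operatorname{rad}P(k),D)\ne0$ by \eqref{eq:cartan}.

The module $D$ also shows why the \emph{merged} subgroups must be $p'$-groups. Cut $\{1,\dots,p\}$ into only two intervals, of lengths $p-1$ and $1$. The stabilizer $S_{p-1}$ is a $p'$-group, and $D$ restricts to it as the sum-zero submodule of $k^{p-1}$, which has no nonzero fixed vector. Yet $H^1(G,D)\ne0$; the merged group is $G$ itself.

\section{Hecke algebras and parabolic subgroups}\label{sec:hecke}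

For a classical group in cross characteristic the role of the Young subgroups $P_i$ is taken by parabolic subgroups containing a Borel subgroup $B$. When $p\nmid|B|$, their permutation modules are summands of $\mathcal OG\epsilon_B$, and homomorphisms between such summands are controlled by the algebra $\epsilon_B\mathcal OG\epsilon_B$, a deformation of the group algebra of the Weyl group. We list the properties that we need, in a form that includes $S_n$ itself with $B=1$.

Let $n\ge1$. In \emph{type A} let $W=S_n$ with generating set $\Sigma=\{\sigma_1,\dots,\sigma_{n-1}\}$, $\sigma_i=(i\;\,i{+}1)$. In \emph{type B} let $W=W(B_n)$ be the group of permutations $w$ of $\{\pm1,\dots,\pm n\}$ with $w(-i)=-w(i)$, with $\Sigma=\{\sigma_0,\sigma_1,\dots,\sigma_{n-1}\}$, where $\sigma_0$ interchanges $1$ and $-1$ and $\sigma_i$ interchanges $\pm i$ with $\pm(i+1)$. These are Coxeter groups; $\ell$ denotes length with respect to $\Sigma$, and $W_J=\langle J\rangle$ for $J\subseteq\Sigma$.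

\begin{definition}\label{def:H}
A group $G$ with a $p'$-subgroup $B$ satisfies \emph{hypothesis} (H) if the double cosets of $B$ in $G$ are indexed by the elements $w$ of $W$ as above, written $BwB$, with $B$ itself indexed by $1$, and if the elements
\[
T_w=|B|^{-1}\sum_{g\in BwB}g,
\]
which form an $\mathcal O$-basis of $H=\epsilon_B\mathcal OG\epsilon_B$ with identity $T_1=\epsilon_B$, satisfy for $\sigma\in\Sigma$ and $w\in W$
\[
T_\sigma T_w=T_{\sigma w}\ \text{ if }\ell(\sigma w)>\ell(w),\qquad (T_\sigma-q_\sigma)(T_\sigma+1)=0 .
\]
Here $q_{\sigma_i}=r$ for $i\ge1$ and $q_{\sigma_0}=Q$, with $r,Q$ positive integers prime to $p$, and one of the following holds: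
\begin{itemize}
\item[(i)] $r=1$, $G=W=S_n$ and $B=1$; we put $e=p$;
\item[(ii)] $r\ge2$ and $r\not\equiv1\pmod p$; we let $e$ be the order of $r$ in $k^\times$.
\end{itemize}
\end{definition}

Put $[i]_r=1+r+\dots+r^{i-1}$ and $[i]_r!=[1]_r[2]_r\cdots[i]_r$. In both cases $e$ is the least $i>0$ with $[i]_r=0$ in $k$; so $[i]_r!$ is prime to $p$ exactly when $i<e$. Assume (H) from now until the end of Section~\ref{sec:bound}, and write $T_i=T_{\sigma_i}$.

If $w=\sigma_{i_1}\cdots\sigma_{i_l}$ is a reduced word, then $T_w=T_{i_1}\cdots T_{i_l}$. If $\ell(\sigma w)<\ell(w)$, then $T_w=T_\sigma T_{\sigma w}$ and the quadratic relation gives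
\begin{equation}\label{eq:down}
T_\sigma T_w=(q_\sigma-1)T_w+q_\sigma T_{\sigma w}.
\end{equation}

\begin{lemma}\label{lem:parabolic}
For $w\in W$ with reduced word $\sigma_{i_1}\cdots\sigma_{i_l}$ put $q_w=q_{\sigma_{i_1}}\cdots q_{\sigma_{i_l}}$, and for $J\subseteq\Sigma$ put $\pi_J=\sum_{w\in W_J}q_w$.
\begin{itemize}
\item[(a)] $|BwB|=|B|q_w$; in particular $q_w$ does not depend on the reduced word.
\item[(b)] $P_J=\bigcup_{w\in W_J}BwB$ is a subgroup of order $|B|\pi_J$, generated by $B$ and the sets $B\sigma B$ with $\sigma\in J$. If $p\nmid\pi_J$, then $P_J$ is a $p'$-group and $\epsilon_{P_J}=\pi_J^{-1}\sum_{w\in W_J}T_w\in H$.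
\item[(c)] If $J$ is the disjoint union of two subsets $J',J''$ that commute elementwise, then $\pi_J=\pi_{J'}\pi_{J''}$. If $J=\{\sigma_{a+1},\dots,\sigma_{a+l-1}\}$ with $a\ge0$, then $\pi_J=[l]_r!$. If $J=\{\sigma_0,\dots,\sigma_{l-1}\}$, then $\pi_J=[l]_r!\prod_{i=0}^{l-1}(1+r^iQ)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The augmentation $\mathcal OG\to\mathcal O$, $g\mapsto1$, restricts to an algebra homomorphism on $H$ that sends $T_w$ to the positive number $|BwB|/|B|$. The image of $T_\sigma$ is a positive root of $(x-q_\sigma)(x+1)$, so it is $q_\sigma$. Now use $T_w=T_{i_1}\cdots T_{i_l}$.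

(b) A product of elements $T_w$ is a combination of group elements with positive rational coefficients, supported on the product of the double cosets. So $BwB=B\sigma_{i_1}B\cdots B\sigma_{i_l}B$, and by \eqref{eq:down} and the first relation $B\sigma B\cdot BwB\subseteq BwB\cup B\sigma wB$. Hence $P_J$ is stable under left multiplication by each $B\sigma B$ with $\sigma\in J$, hence by $P_J$. A nonempty finite subset of a group that is closed under products is a subgroup. The rest follows from (a).

(c) In $W_J=W_{J'}\times W_{J''}$ lengths add, which gives the first claim. The other two are cases of Macdonald's formula; we recall the induction. In a Coxeter group, each coset $xW_{J'}$ has a unique element $x$ of minimal length, and $\ell(xw')=\ell(x)+\ell(w')$ for $w'\in W_{J'}$. For $W(B_{l-1})\le W(B_l)$ a coset is determined by the image of $l$, and left multiplication by a generator moves this image by at most one step along the path $l,l-1,\dots,1,-1,\dots,-l$. So the minimal representatives are $\sigma_i\sigma_{i+1}\cdots\sigma_{l-1}$ for $1\le i\le l$ (the identity for $i=l$) and $\sigma_i\cdots\sigma_1\sigma_0\sigma_1\cdots\sigma_{l-1}$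 for $0\le i\le l-1$. The sum of their $q_x$ is $[l]_r+Qr^{l-1}[l]_r$. For $S_{l-1}\le S_l$ only the first kind occurs, with sum $[l]_r$.
\end{proof}

For $0\le b\le n$ let $W_b$ be generated by the $\sigma_i\in\Sigma$ with $i<b$; it is $S_b$ in type A and $W(B_b)$ in type B. Let $H_b$ be the $\mathcal O$-span of the $T_w$ with $w\in W_b$, a subalgebra of $H$, so $H_0=\mathcal O$ and $H_n=H$. The algebra $H_b$ is presented by the generators $T_i$ $(i<b)$ with the quadratic and braid relations: by Matsumoto's theorem on reduced words, the algebra with this presentation is spanned by $|W_b|$ monomials, and it maps onto $H_b$, which is free of rank $|W_b|$.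

\section{Seminormal representations}\label{sec:seminormal}

To repeat Steps 2 and 3 of Section~\ref{sec:example} we need the irreducible $KH_b$-modules, in bases adapted to the chain $H_0\subseteq H_1\subseteq\dots\subseteq H_n$, and central elements that are defined over $\mathcal O$ and detect contents. Both come from the Jucys--Murphy elements $L_1,\dots,L_n$. If $r\ge2$, put $L_1=1$ in type A and $L_1=T_0$ in type B, and $L_{i+1}=r^{-1}T_iL_iT_i$. If $r=1$, put $L_i=\sum_{h<i}(h\;i)$, so that $L_1=0$ and $L_{i+1}=\sigma_iL_i\sigma_i+\sigma_i$. Since $r$ is a unit in $\mathcal O$, we have $L_i\in H_b$ for $i\le b$.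

Let $\Lambda_b$ be the set of partitions of $b$ in type A, and the set of bipartitions of $b$ in type B, that is, pairs $(\lambda^{(1)},\lambda^{(2)})$ of partitions, the \emph{components}, of total size $b$. We identify $\lambda\in\Lambda_b$ with its set of boxes. The \emph{residue} of a box of content $c$ is the element of $\mathcal O$ given by
\[
c\ \ (r=1),\qquad r^c\ \ (\text{type A},\ r\ge2),\qquad Qr^c\text{ in }\lambda^{(1)}\text{ and }-r^c\text{ in }\lambda^{(2)}\ \ (\text{type B}).
\]
In characteristic $0$ a residue determines the content and the component: $r\ge2$ in type B, and $Qr^c>0>-r^{c'}$. Modulo $p$ it determines, within a given component, only the content modulo $e$.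

Order the boxes of $\lambda$ by $(i,j)\le(i',j')$ if they lie in the same component and $i\le i'$, $j\le j'$. A \emph{standard tableau} of shape $\lambda$ is an order-preserving bijection $t\colon\lambda\to\{1,\dots,b\}$, that is, a linear extension of this poset. Let $\operatorname{res}_t(i)$ be the residue of the box containing $i$, and let $\sigma_it$ $(i\ge1)$ be $t$ with $i$ and $i+1$ interchanged. The tableau $\sigma_it$ is standard exactly when the boxes containing $i$ and $i+1$ are incomparable. If they are comparable, no box lies strictly between them, so they are adjacent in a row or in a column, and their contents differ by $1$. If they are incomparable and in the same component, one is strictly above and strictly to the right of the other, and their contents differ by at least $2$. In every case $\operatorname{res}_t(i)\ne\operatorname{res}_t(i+1)$ in $K$.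

\begin{lemma}\label{lem:connected}
Any two linear extensions of a finite poset are connected by a sequence of interchanges of consecutive incomparable elements.
\end{lemma}

\begin{proof}
Let $x$ be the last element of the second extension. It is maximal, so the elements after $x$ in the first extension are incomparable with $x$, and $x$ can be moved to the end by such interchanges. Remove $x$ and use induction.
\end{proof}

\begin{proposition}[Seminormal form of Young and Hoefsmit]\label{prop:SN}
For $\lambda\in\Lambda_b$ there is a $KH_b$-module $E^\lambda$ with basis $v_t$, $t$ running over the standard tableaux of shape $\lambda$, such that $T_0v_t=\operatorname{res}_t(1)v_t$ in type B and, for $1\le i<b$,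
\[
T_iv_t=\theta\,v_t+(1+\theta)\,v_{\sigma_it},\qquad\theta=\frac{(r-1)\rho'}{\rho'-\rho}\ \ (r\ge2),\qquad\theta=\frac1{\rho'-\rho}\ \ (r=1),
\]
where $\rho=\operatorname{res}_t(i)$, $\rho'=\operatorname{res}_t(i+1)$, and $v_{\sigma_it}=0$ if $\sigma_it$ is not standard. Moreover:
\begin{itemize}
\item[(a)] $L_iv_t=\operatorname{res}_t(i)v_t$, and different standard tableaux, of any shapes in $\Lambda_b$, have different residue sequences in $K$.
\item[(b)] If $i,i+1$ are adjacent in a row of $t$, then $T_iv_t=rv_t$; if they are adjacent in a column, then $T_iv_t=-v_t$. Otherwise $T_i$ preserves $\langle v_t,v_{\sigma_it}\rangle$ with eigenvalues $r$ and $-1$, and neither $v_t$ nor $v_{\sigma_it}$ is an eigenvector.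
\item[(c)] The $E^\lambda$ are irreducible and pairwise non-isomorphic, and $KH_b\cong\prod_{\lambda\in\Lambda_b}\operatorname{End}_K(E^\lambda)$.
\item[(d)] The elements $L_1,\dots,L_b$ commute, and symmetric polynomials in them with coefficients in $\mathcal O$ are central in $H_b$.
\end{itemize}
\end{proposition}

\begin{proof}
For $r=1$ the formulas are Young's seminormal form. For indeterminates $r,Q$ they define representations by Hoefsmit's theorem, see \cite[\S3]{AK}. In that setting the quadratic and braid relations are identities between matrices of rational functions whose denominators are products of monomials and of differences $\rho'-\rho$ as above. These differences are nonzero at our integer parameters, so the relations specialize, and by the presentation of $H_b$ we obtain a module.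

(a) The claim for $L_1$ holds by definition, since the box containing $1$ has content $0$. Suppose it holds for $L_i$, and let $\Delta$ be the operator $v_t\mapsto\operatorname{res}_t(i+1)v_t$; note $\Delta v_{\sigma_it}=\rho\,v_{\sigma_it}$. Let $r\ge2$. The quadratic relation says $rT_i^{-1}=T_i-(r-1)$, so $L_{i+1}$ is determined by $L_{i+1}(T_i-(r-1))=T_iL_i$. Now
\[
\Delta(T_i-(r-1))v_t=\rho'(\theta-r+1)v_t+\rho(1+\theta)v_{\sigma_it},\qquad T_iL_iv_t=\rho\theta\,v_t+\rho(1+\theta)v_{\sigma_it},
\]
and $\rho'(\theta-r+1)=(r-1)\rho\rho'/(\rho'-\rho)=\rho\theta$. So $L_{i+1}=\Delta$. For $r=1$, $L_{i+1}$ is determined by $L_{i+1}\sigma_i=\sigma_iL_i+1$; the coefficients of $v_{\sigma_it}$ agree as before, and those of $v_t$ are $\rho'\theta$ and $\rho\theta+1$, which are equal. For the second claim, rebuild $t$ by adding the boxes containing $1,2,\dots,b$ in turn: the residue determines the component and the content of the new box, and the boxes that can be added to a partition have distinct contents.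

(b) For $r\ge2$, solving the equations gives $\theta=r$ if and only if $\rho'=r\rho$, and $\theta=-1$ if and only if $\rho'=r^{-1}\rho$; for $r=1$ the conditions are $\rho'=\rho+1$ and $\rho'=\rho-1$. This gives the row and column cases. Otherwise the contents differ by at least $2$ in one component, or $\rho,\rho'$ have opposite signs, so $\theta\ne r,-1$. The coefficient $\theta'$ belonging to $\sigma_it$ is obtained by interchanging $\rho$ and $\rho'$, and $\theta+\theta'=r-1$. On $\langle v_t,v_{\sigma_it}\rangle$ the operator $T_i$ has trace $r-1$ and determinant $\theta\theta'-(1+\theta)(1+\theta')=-r$, so its eigenvalues are $r$ and $-1$. The off-diagonal entries $1+\theta$ and $1+\theta'=r-\theta$ are nonzero.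

(c) By (a), the $v_t$ span distinct one-dimensional joint eigenspaces of the $L_i$, so a submodule is spanned by some of the $v_t$. By (b), with $v_t$ it contains $v_{\sigma_it}$ whenever $\sigma_it$ is standard, and by Lemma~\ref{lem:connected} it is $0$ or $E^\lambda$. The argument holds over any extension of $K$, so $E^\lambda$ is absolutely irreducible. Non-isomorphism follows from (a). Hence $KH_b\to\prod_\lambda\operatorname{End}_K(E^\lambda)$ is surjective, and it remains to compare dimensions. If $f^\nu$ is the number of standard tableaux of a partition $\nu$, then $\sum_{|\nu|=j}(f^\nu)^2=j!$. This settles type A. In type B, $\dim E^{\lambda}=\binom bjf^{\lambda^{(1)}}f^{\lambda^{(2)}}$ with $j=|\lambda^{(1)}|$, and $\sum_j\binom bj^2j!\,(b-j)!=2^b\,b!=|W_b|$.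

(d) By (c), $H_b$ acts faithfully on $\bigoplus_\lambda E^\lambda$. There the $L_i$ are diagonal, and a symmetric polynomial in them acts on $E^\lambda$ as its value at the residues of the boxes of $\lambda$, a scalar.
\end{proof}

\section{Induction, residues and counting}\label{sec:three}

We prove three lemmas: induction by one interval is multiplicity-free and adds at most one row; an indecomposable projective module sees one residue multiset modulo $p$; and few labels have few rows and a given multiset.

Let $0\le a<b\le n$, and let $H_{a,b}$ be the span of the $T_w$ with $w\in\langle\sigma_i:a<i<b\rangle\cong S_{b-a}$. Its generators commute with those of $H_a$, and $T_wT_{w'}=T_{ww'}$ for $w,w'$ in the two subgroups, so $H_aH_{a,b}\cong H_a\otimes_{\mathcal O}H_{a,b}$ is a subalgebra of $H_b$. Let $\mathbf 1$ be the rank one $H_{a,b}$-module on which $T_w$ acts as $q_w$. For an $H_a$-module $Y$ put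
\[
\operatorname{Ind}_a^bY=H_b\otimes_{H_a\otimes H_{a,b}}(Y\otimes\mathbf 1),
\]
and use the same notation over $K$.

\begin{lemma}[Pieri bound]\label{lem:pieri}
Let $\lambda'\in\Lambda_a$ and $\lambda\in\Lambda_b$. The multiplicity of $E^\lambda$ in $\operatorname{Ind}_a^bE^{\lambda'}$ is at most $1$. If it is $1$, then $\lambda'\subseteq\lambda$ and each component of $\lambda$ has at most one row more than the corresponding component of $\lambda'$. If $b=a+1$ and $\lambda'\subseteq\lambda$, the multiplicity is $1$.
\end{lemma}

\begin{proof}
Let $U=\{v\in E^\lambda:T_iv=rv\text{ for }a<i<b\}$, a $KH_a$-submodule. By Frobenius reciprocity and Proposition~\ref{prop:SN}(c), the multiplicity equals $[U:E^{\lambda'}]$. Fix a standard tableau $t'$ of shape $\lambda'$. By Proposition~\ref{prop:SN}(a) for $H_a$, the joint eigenspace of $L_1,\dots,L_a$ for the sequence $\operatorname{res}_{t'}$ has dimension $1$ in $E^{\lambda'}$ and $0$ in the other irreducible $KH_a$-modules. So the multiplicity is the dimension of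
\[
U'=\{v\in U:L_iv=\operatorname{res}_{t'}(i)v\text{ for }i\le a\}.
\]
Let $v=\sum_tz_tv_t\in U'$. The conditions on the $L_i$ say that $z_t=0$ unless the entries $1,\dots,a$ of $t$ form the tableau $t'$. So $U'=0$ unless $\lambda'\subseteq\lambda$, and then the admissible $t$ correspond to the linear extensions of the poset $\lambda\setminus\lambda'$. For $b=a+1$ there is one such $t$ and no further condition, which proves the last claim.

Fix $i$ with $a<i<b$. The module $E^\lambda$ is the direct sum of the $T_i$-stable lines and planes of Proposition~\ref{prop:SN}(b), and the component of $v$ in each of them is an $r$-eigenvector or zero. Two rules follow. If $i,i+1$ are adjacent in a column of $t$, then $z_t=0$, as $-1\ne r$. If $\sigma_it$ is standard, then $z_tv_t+z_{\sigma_it}v_{\sigma_it}$ lies on a line containing neither $v_t$ nor $v_{\sigma_it}$, so $z_{\sigma_it}$ is a fixed nonzero multiple of $z_t$. By the second rule and Lemma~\ref{lem:connected} for $\lambda\setminus\lambda'$, any one admissible coefficient determines $v$, and $v=0$ if it vanishes. Thus $\dim U'\le1$.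

Suppose $\lambda\setminus\lambda'$ has two boxes in one column of one component. The boxes of $\lambda\setminus\lambda'$ in that column are consecutive, so there are boxes $x,y$ of $\lambda\setminus\lambda'$ with $y$ directly below $x$, and no box lies strictly between them in the order. The set $Z$ of $z\in\lambda\setminus\lambda'$ with $z<y$, $z\ne x$ is closed downward: if $z'<z\in Z$, then $z'<y$, and $z'=x$ would give $x<z<y$. List $Z$, then $x$, then $y$, then the remaining boxes, each part in an order compatible with the poset. This is a linear extension in which $x,y$ carry consecutive entries, so its coefficient vanishes by the first rule, and $v=0$. Hence if $U'\ne0$, each component gains at most one box in its first column, that is, at most one row.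
\end{proof}

\begin{lemma}\label{lem:block}
Let $X$ be an indecomposable projective $H_b$-module. All $\lambda\in\Lambda_b$ such that $E^\lambda$ occurs in $KX$ have the same multiset of residues reduced modulo $p$, as a multiset of elements of $k$.
\end{lemma}

\begin{proof}
By (O1), $A=\operatorname{End}_{H_b}(X)$ is local. It is finitely generated over $\mathcal O$, so $pA\subseteq\operatorname{rad}A$, the ideal $\operatorname{rad}A/pA$ is nilpotent, and $A/\operatorname{rad}A$ is a finite-dimensional division algebra over $k$, hence equal to $k$. A central element $z\in H_b$ acts on $X$ as an element of $A$, so there are $c\in\mathcal O$, $N\ge1$ and $y\in A$ such that $(z-c)^N$ acts as $py$. If $E^\lambda$ occurs in $KX$ and $z$ acts on it as the scalar $\omega_\lambda(z)\in K$, then $(\omega_\lambda(z)-c)^N/p$ is an eigenvalue of $y$. As $y$ preserves the lattice $X$, this eigenvalue is integral over $\mathcal O$ and lies in $\mathcal O$. So $\omega_\lambda(z)\equiv c\pmod p$, independently of $\lambda$. Take for $z$ the elementary symmetric polynomials in $L_1,\dots,L_b$, which are central by Proposition~\ref{prop:SN}(d).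 It follows that the reduction modulo $p$ of the polynomial $\prod_{u\in\lambda}(x-\operatorname{res}(u))$ is the same for all these $\lambda$, and its roots form the required multiset.
\end{proof}

\begin{lemma}\label{lem:count}
Let $d,m\ge1$ be integers and $b\le n\le de$. The number of $\lambda\in\Lambda_b$ that have at most $m$ rows in each component and a prescribed multiset of residues in $k$ is at most $R=(2m(d+1))^{2m}$.
\end{lemma}

\begin{proof}
The residues along a row form a geometric progression with ratio $r$, so the multiset, shifted by $r$ and compared with itself, remembers the ends of the rows. Let $r\ge2$ and record the multiset as $F=\sum_{u\in\lambda}[\operatorname{res}(u)]$ in the group ring $\mathbb Z[k^\times]$. In type B write $\lambda=(\nu,\xi)$ with both components padded by zeros to $m$ rows. Row $i$ of $\nu$ has contents $1-i,\dots,\nu_i-i$, and likewise for $\xi$, so the sums telescope: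
\[
([r]-[1])F+\sum_{i=1}^m\bigl([Qr^{1-i}]+[-r^{1-i}]\bigr)=\sum_{i=1}^m[Qr^{\nu_i-i+1}]+\sum_{i=1}^m[-r^{\xi_i-i+1}].
\]
The left side depends only on $F$, so $F$ determines the multiset of the $2m$ elements on the right. For fixed $i$, the element $Qr^{\nu_i-i+1}$ is one of these at most $2m$ elements of $k^\times$, and it determines $\nu_i$ modulo $e$. Since $0\le\nu_i\le de$ and each class modulo $e$ meets $[0,de]$ in at most $d+1$ integers, $\nu_i$ has at most $2m(d+1)$ possible values. The same holds for $\xi_i$, and there are $2m$ row lengths in all. In type A there is one component, and the count is at most $(m(d+1))^m\le R$. For $r=1$ use the group ring of the additive group $\mathbb F_p$, multiply $F$ by $[1]-[0]$, and recall $e=p$.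
\end{proof}

\begin{remark}
Both restrictions in Lemma~\ref{lem:count} are needed. Let $r=1$. The $p$ hooks $(p-j,1^j)$, $0\le j<p$, all have every class modulo $p$ once, so without the bound on rows the count grows with $p$ already for $d=1$. The partitions $(n-jp,jp)$ with $0\le j\le n/2p$ have two rows and the same multiset as $(n)$, so the count grows with $n/e$.
\end{remark}

\section{The bound under hypothesis (H)}\label{sec:bound}

Let $\mu=(\mu_1,\dots,\mu_m)$ be a composition of $n$ into positive parts, and put $b_j=\mu_1+\dots+\mu_j$, $b_0=0$. Let $J(\mu)$ be the set of $\sigma_i$ with $1\le i<n$ and $i\notin\{b_1,\dots,b_{m-1}\}$, and let $P_\mu=P_{J(\mu)}$. Then $W_{J(\mu)}\cong S_{\mu_1}\times\dots\times S_{\mu_m}$, and by Lemma~\ref{lem:parabolic} $P_\mu$ has order $|B|\prod_j[\mu_j]_r!$. It is a $p'$-group when all $\mu_j<e$.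

Multiplicities in the whole permutation module on $G/P_\mu$ are not bounded in terms of $m$: for $G=S_{3a}$ and $\mu=(a,a,a)$, Young's rule gives $E^{(2a,a)}$ the multiplicity $a+1$, the number of ways to fill the second row with twos and threes. The remedy, as in Step 2 of Section~\ref{sec:example}, is to induce one interval at a time and to pass to an indecomposable summand before each induction.

\begin{proposition}\label{prop:cartan}
Assume \emph{(H)} and $n\le de$ with an integer $d\ge1$. Let $\mu$ be a composition of $n$ into $m$ parts with $1\le\mu_j<e$. If $V,V'$ are irreducible $kG$-modules with $V^{P_\mu}\ne0\ne V'^{P_\mu}$, then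
\[
\dim\operatorname{Hom}_{kG}(P(V),P(V'))\le R^{2m-1},\qquad R=(2m(d+1))^{2m}.
\]
\end{proposition}

\begin{proof}
Write $\epsilon_\mu=\epsilon_{P_\mu}\in H$.

\emph{Passage to $H$.} By Lemma~\ref{lem:summand}, $\mathcal OG\epsilon_\mu$ has indecomposable summands $\hat P(V)$ and $\hat P(V')$. As $\epsilon_\mu$ is an idempotent of $H$, we have $\epsilon_B\epsilon_\mu=\epsilon_\mu\epsilon_B=\epsilon_\mu$, and $\mathcal OG\epsilon_\mu$ is a summand of $\mathcal OG\epsilon_B$. Consider the functor $Y\mapsto\epsilon_BY$ from $\mathcal OG$-modules to $H$-modules. It sends $\mathcal OG\epsilon_B$ to $H$. The endomorphisms of $\mathcal OG\epsilon_B$ are the right multiplications by elements of $H$, so are those of the left module $H$, and the functor matches them. By additivity the functor induces isomorphisms on homomorphism groups between summands of $\mathcal OG\epsilon_B$. Therefore $X=\epsilon_B\hat P(V)$ and $X'=\epsilon_B\hat P(V')$ have local endomorphism rings, and they are indecomposable summands of $\epsilon_B\mathcal OG\epsilon_\mu=H\epsilon_\mu$. By (O3) for $\mathcal OG$ and for $H$, and by Proposition~\ref{prop:SN}(c),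
\begin{equation}\label{eq:sum}
\dim\operatorname{Hom}_{kG}(P(V),P(V'))=\operatorname{rank}_{\mathcal O}\operatorname{Hom}_H(X,X')=\sum_{\lambda\in\Lambda_n}[KX:E^\lambda]\,[KX':E^\lambda].
\end{equation}

\emph{Induction in stages.} Let $W^{(j)}=\langle\sigma_i:b_{j-1}<i<b_j\rangle\cong S_{\mu_j}$ and $x_j=([\mu_j]_r!)^{-1}\sum_{w\in W^{(j)}}T_w$. This is where $\mu_j<e$ is used: by Lemma~\ref{lem:parabolic}, $x_j$ is an idempotent of $H_{b_{j-1},b_j}$. For a generator $\sigma$ of $W^{(j)}$ and $\ell(\sigma w)>\ell(w)$, \eqref{eq:down} gives $T_\sigma(T_w+T_{\sigma w})=r(T_w+T_{\sigma w})$; summing over such pairs, $T_\sigma x_j=rx_j$. So $H_{b_{j-1},b_j}x_j=\mathcal Ox_j\cong\mathbf 1$. The $x_j$ commute, and $x_1\cdots x_m=\epsilon_\mu$. Put $M_j=H_{b_j}x_1\cdots x_j$, a projective $H_{b_j}$-module, so that $M_0=\mathcal O$ and $M_m=H\epsilon_\mu$. For a subring $A$ of $H_{b_j}$ with the same identity and an idempotent $x\in A$ we have $H_{b_j}\otimes_AAx\cong H_{b_j}x$. With $A=H_{b_{j-1}}\otimes H_{b_{j-1},b_j}$ and $x=x_1\cdots x_j$ we get $Ax\cong M_{j-1}\otimes\mathbf 1$, hence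
\[
M_j\cong\operatorname{Ind}_{b_{j-1}}^{b_j}M_{j-1}.
\]
By Lemma~\ref{lem:pieri} and induction on $j$, every $\lambda$ with $E^\lambda$ in $KM_j$ has at most $j\le m$ rows in each component. By Lemmas~\ref{lem:block} and~\ref{lem:count}, if $Y$ is an indecomposable summand of $M_j$, then $KY$ involves at most $R$ different $E^\lambda$.

\emph{Multiplicities.} Let $\kappa_j$ be the largest multiplicity $[KY:E^\lambda]$ over all indecomposable summands $Y$ of $M_j$ and all $\lambda\in\Lambda_{b_j}$. Since $KM_0=E^\emptyset$, Lemma~\ref{lem:pieri} gives $\kappa_1\le1$. Let $j\ge2$ and let $Y$ be an indecomposable summand of $M_j$. Induction is additive, so by (O1) $Y$ is a summand of $\operatorname{Ind}Y'$ for some indecomposable summand $Y'$ of $M_{j-1}$. The module $KY'$ has at most $R\kappa_{j-1}$ irreducible constituents counted with multiplicity, and each contributes $E^\lambda$ at most once to $K\operatorname{Ind}Y'$. So $\kappa_j\le R\kappa_{j-1}$ and $\kappa_m\le R^{m-1}$. In \eqref{eq:sum} at most $R$ terms are nonzero, and each is at most $R^{2(m-1)}$.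
\end{proof}

It remains to choose $\mu$ so that Lemma~\ref{lem:vanish} applies. The parts must be small enough that $P_\mu$ stays a $p'$-group when any one generator is adjoined to $J(\mu)$, and large enough, a fixed fraction of $e$, that their number is bounded in terms of $n/e$.

\begin{corollary}\label{cor:H1}
Assume \emph{(H)} and $n\le de$ with an integer $d\ge1$. In type A assume $e\ge3$. In type B assume $e\ge8$, $p$ odd, and $Q^2=r^h$ with $h\in\{0,1,2,3,4\}$. Put $m=6d+1$. Then every irreducible $kG$-module $V$ satisfies
\[
\dim H^1(G,V)\le(2m(d+1))^{2m(2m-1)}.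
\]
\end{corollary}

\begin{proof}
Let $a=\lfloor(e-1)/2\rfloor$ in type A and $a=\lfloor(e-3)/2\rfloor$ in type B. Then $a\ge(e-2)/2\ge e/6$ in type A, as $e\ge3$, and $a\ge(e-4)/2\ge e/6$ in type B, as $e\ge8$. In particular $a\ge1$. Let $\mu$ be a composition of $n$ into $m'=\lceil n/a\rceil\le6d+1$ positive parts, all at most $a$. Put $J=J(\mu)$. We show that $P_{J\cup\{\sigma\}}$ is a $p'$-group for every $\sigma\in\Sigma\setminus J$.

If $\sigma=\sigma_{b_j}$ with $1\le j<m'$, then $P_{J\cup\{\sigma\}}=P_{\mu'}$, where $\mu'$ arises from $\mu$ by merging $\mu_j$ and $\mu_{j+1}$; its parts are at most $2a<e$. If $\sigma=\sigma_0$, then $W_{J\cup\{\sigma\}}=W(B_{\mu_1})\times S_{\mu_2}\times\dots\times S_{\mu_{m'}}$, and by Lemma~\ref{lem:parabolic}(c) we must show that $1+r^iQ\ne0$ in $k$ for $0\le i\le a-1$. Suppose $r^iQ=-1$ in $k$. Squaring gives $r^{2i+h}=1$ in $k$, with $0\le2i+h\le2a+2\le e-1$. So $2i+h=0$, that is, $i=h=0$; then the positive integer $Q$ has $Q^2=1$, so $Q=1$ and $1+r^iQ=2\ne0$ because $p$ is odd. This is a contradiction.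

If $J=\Sigma$, then $G=P_\mu$ is a $p'$-group and $H^1(G,V)=0$. Otherwise the groups $P_{J\cup\{\sigma\}}$ contain $P_\mu$, and they generate $G=P_\Sigma$ by Lemma~\ref{lem:parabolic}(b). If $H^1(G,V)\ne0$, then $V^{P_\mu}\ne0$ by Lemma~\ref{lem:vanish}. Also $k^{P_\mu}\ne0$. By \eqref{eq:cartan} and Proposition~\ref{prop:cartan} with $V'=k$, we get the stated bound with $m'$ in place of $m$, and the bound increases with $m'$.
\end{proof}

The lower bounds on $e$ make $a$ positive and comparable with $e$. The conditions on $Q$ and $p$ enter only for $\sigma=\sigma_0$: if $1+Q=0$ in $k$, then every $P_{J'}$ with $\sigma_0\in J'$ contains $P_{\{\sigma_0\}}$, of order $|B|(1+Q)$, and Lemma~\ref{lem:vanish} is not available.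

\section{Alternating and classical groups}\label{sec:groups}

\subsection*{The groups and their parameters}
Recall the standard theory of BN-pairs (Iwahori, Matsumoto). If a finite group $G$ has a BN-pair $(B,N)$, then $W=N/(B\cap N)$ is a Coxeter group with a distinguished generating set $\Sigma$, $G$ is the disjoint union of the double cosets $BwB$, and the elements $T_w$ satisfy the two relations of Definition~\ref{def:H} with $q_\sigma=|B\sigma B|/|B|$. Every classical simple group is $S=X/Z(X)$ for some $X$ in the following table; the center $Z(X)$ is cyclic and of order prime to $q$. As $\Omega_{2n+1}(q)\cong Sp_{2n}(q)$ for $q$ even, we take $q$ odd for $\Omega_{2n+1}(q)$.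
\begin{center}
\begin{tabular}{l|c|c|c|c}
$X$ & $W$ & $r$ & $Q$ & $h$ with $Q^2=r^h$\\ \hline
$SL_n(q)$ & $S_n$ & $q$ & -- & --\\
$Sp_{2n}(q)$, $\Omega_{2n+1}(q)$ & $W(B_n)$ & $q$ & $q$ & $2$\\
$\Omega^-_{2n+2}(q)$ & $W(B_n)$ & $q$ & $q^2$ & $4$\\
$SU_{2n}(q)$ & $W(B_n)$ & $q^2$ & $q$ & $1$\\
$SU_{2n+1}(q)$ & $W(B_n)$ & $q^2$ & $q^3$ & $3$\\
$\Omega^+_{2n}(q)$, $n\ge4$ & $W(D_n)$ & $q$ & -- & --
\end{tabular}
\end{center}
The natural module of $X$ is a vector space over $\mathbb F_r$. Call a subspace \emph{singular} if the alternating, hermitian or quadratic form vanishes on it. In the rows with $W(B_n)$, the group $B$ is the image in $S$ of the stabilizer of a flag $U_1<\dots<U_n$ of singular subspaces with $\dim U_j=j$, and $q_\sigma+1$ is the number of ways to choose one member of the flag when the others are fixed. The generator $\sigma_i$, $i\ge1$, belongs to $U_{n-i}$, and the choices form a projective line with $r+1$ points. The generator $\sigma_0$ belongs to $U_n$, and $Q+1$ is the number of singular points of $U_{n-1}^\perp/U_{n-1}$. In the first and last rows all parameters equal $q$. In all rows $B$ is an extension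 of a group of order a power of the characteristic of $\mathbb F_q$ by a group that acts on the quotients of the flag by scalars in $\mathbb F_r^\times$ and on the anisotropic space $U_n^\perp/U_n$, if present, through a group of order dividing $2(q+1)$. So every prime dividing $|B|$ divides $q(q^2-1)$.

Let $p\nmid q$, and let $e$ be the order of $r$ modulo $p$. The next lemma shows that the sectional rank bounds $n/e$.

\begin{lemma}\label{lem:rank}
Let $S=X/Z(X)$ and $n,r$ be as in the table.
\begin{itemize}
\item[(a)] If $n\ge3$, then $X$ has a subgroup isomorphic to $SL_n(r)$.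
\item[(b)] If $p\nmid q$, then $n\le(s_p(S)+2)\,e$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $X\ne SL_n(q)$. Choose singular $n$-spaces $U,U'$ that are paired nondegenerately by the form. Each $g\in GL(U)\cong GL_n(r)$ extends to an isometry acting on $U'$ by the dual action and trivially on $(U\oplus U')^\perp$. The full isometry group has $X$ as a normal subgroup with abelian quotient, and $SL_n(r)$ is perfect for $n\ge3$, so it lies in $X$.

(b) For $n\le2$ there is nothing to prove. Let $n\ge3$ and $\rho=\lfloor(n-1)/e\rfloor$. We have $SL_n(r)\ge GL_{n-1}(r)\ge GL_e(r)^\rho$, and $GL_e(r)$ contains $\mathbb F_{r^e}^\times$, of order $r^e-1$ divisible by $p$. So $X$ has an elementary abelian $p$-subgroup of rank $\rho$. It meets the cyclic group $Z(X)$ in a subgroup of rank at most $1$, so $s_p(S)\ge\rho-1>(n-1)/e-2$. Thus $n-1<(s_p(S)+2)e$, and both sides are integers.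
\end{proof}

Now suppose $e\ge8$. Then $p\nmid q^2-1$: for $r=q$ because $e>2$, and for $r=q^2$ because $e>1$. Hence $p\nmid|B|$. Also $p$ is odd, since $e$ divides $p-1$. So in all rows but the last, $G=S$ satisfies (H), case (ii), together with the extra assumptions of Corollary~\ref{cor:H1}.

\subsection*{The groups $P\Omega^+_{2n}(q)$}
The Weyl group $W(D_n)$ is not covered by (H), but it has index $2$ in $W(B_n)$, and we realize this inclusion by an extension of $S=P\Omega^+_{2n}(q)$. Let $x_1,\dots,x_n,y_1,\dots,y_n$ be a hyperbolic basis. Let $B$ be the image in $S$ of the stabilizer of the flag $\langle x_1\rangle<\dots<\langle x_1,\dots,x_{n-1}\rangle$, and $N$ the image of the group of monomial matrices in $X$; this is the BN-pair of $S$. The reflection that interchanges $x_n$ and $y_n$ and fixes the other basis vectors normalizes $X$, the flag stabilizer and the monomial group. It induces an automorphism $\tau$ of $S$ of order $2$ that preserves $B$ and $N$. Let $\tilde S=S\rtimes\langle\tau\rangle$.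

\begin{lemma}\label{lem:D}
If $e\ge8$, then $\tilde S$ with the subgroup $B$ satisfies \emph{(H)} in type B with $r=q$ and $Q=1$, so that $Q^2=r^0$.
\end{lemma}

\begin{proof}
Let $W(B_n)$ act on $\mathbb R^n$ by signed permutations of an orthonormal basis $\eta_1,\dots,\eta_n$, where $\eta_j$ corresponds to $x_j$ and $-\eta_j$ to $y_j$. The positive roots of $B_n$ are the short roots $\eta_j$ and the long roots $\eta_i\pm\eta_j$ $(i<j)$; the long ones are the positive roots of $D_n$. Let $\sigma_0$ be the reflection in $\eta_n$ and $\sigma_i$ the reflection in $\alpha_i=\eta_{n-i}-\eta_{n-i+1}$ for $1\le i<n$. These are the simple reflections of $W(B_n)$, those of $W(D_n)$ are $\sigma_1,\dots,\sigma_{n-1}$ and $\sigma_0\sigma_1\sigma_0$, and $W(B_n)=W(D_n)\rtimes\langle\sigma_0\rangle$. The automorphism $\tau$ acts on $N/(B\cap N)=W(D_n)$ as conjugation by $\sigma_0$.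

Since $\tau$ normalizes $B$, the double cosets of $B$ in $\tilde S$ are $Bw'B$ and $Bw'B\tau$ with $w'\in W(D_n)$; index them by $w'$ and $w'\sigma_0$. Then $T_{w\sigma_0}=T_w\tau$ for all $w\in W(B_n)$. Since $\tau Bw'B\tau^{-1}=B\sigma_0w'\sigma_0B$, also $T_{\sigma_0w}=\tau T_w$ for all $w$.

For $\sigma_0$ we have $T_0=\tau\epsilon_B$, so $T_0T_w=\tau T_w=T_{\sigma_0w}$ for all $w$, and $T_0^2=T_1$, which is the quadratic relation with $Q=1$. For $\sigma_i$ with $i\ge1$, the relation $(T_i-q)(T_i+1)=0$ holds already in $\epsilon_B\mathcal OS\epsilon_B$. Let $w=w'\sigma_0^j$ with $w'\in W(D_n)$, $j\in\{0,1\}$. In a finite reflection group, left multiplication by the simple reflection in $\alpha$ increases the length of $w$ exactly when $w^{-1}\alpha$ is positive. The root $\alpha_i$ is simple for both $B_n$ and $D_n$, and $\sigma_0$ permutes the positive long roots, so $w^{-1}\alpha_i=\sigma_0^jw'^{-1}\alpha_i$ is positive if and only if $w'^{-1}\alpha_i$ is. Thus if $\sigma_i$ increases the length of $w$ in $W(B_n)$, it increases the length of $w'$ in $W(D_n)$, and $T_iT_w=T_iT_{w'}\tau^j=T_{\sigma_iw'}\tau^j=T_{\sigma_iw}$.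
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
Put $d=s+2$, so that $6d+1=m_0$ and $d+1=s+3$, and let $\beta=(2m_0(s+3))^{4m_0^2}$, which is at least the bound of Corollary~\ref{cor:H1}.

Let $S=A_n$ with $p$ odd. Disjoint $p$-cycles generate an elementary abelian subgroup of $A_n$ of rank $\lfloor n/p\rfloor\le s$, so $n\le dp$. The group $G=S_n$ with $B=1$ satisfies (H), case (i), with $T_w=w$ and $e=p\ge3$. Corollary~\ref{cor:H1} bounds $\dim H^1$ by $\beta$ for $S_n$, and Lemma~\ref{lem:index2} gives $2\beta$ for $A_n$.

Let $S$ be classical with $e\ge8$. Then $n\le de$ by Lemma~\ref{lem:rank}(b). Outside the last row of the table, Corollary~\ref{cor:H1} applies to $S$ and gives $\beta$. In the last row it applies to $\tilde S$ by Lemma~\ref{lem:D}, and Lemma~\ref{lem:index2} gives $2\beta$, as $p$ is odd.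
\end{proof}

\section{All simple groups}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $s_p(S)\le s$ and let $V$ be an irreducible $kS$-module. We first note that for a single finite group $S$ the numbers $\dim H^1(S,V)$ are bounded over all $p$, $k$ and $V$. Indeed $H^1=0$ unless $p$ divides $|S|$; for each such $p$ there are finitely many irreducible modules, all obtained by extension of scalars from $\overline{\mathbb F}_p$, and extension of scalars preserves $\dim H^1$. So a finite family of groups that depends only on $s$ causes no difficulty. By the classification of finite simple groups, one of the following cases occurs.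

(a) \emph{$S$ has prime order.} If $|S|\ne p$, then $H^1=0$. If $|S|=p$, then $V=k$ and $\dim H^1=1$.

(b) \emph{$S$ is sporadic or one of ${}^2F_4(2)'$, $Sp_4(2)'$, $G_2(2)'$, ${}^2G_2(3)'$.} This is a finite family.

(c) \emph{$S=A_n$, $n\ge5$.} For $p$ odd use Theorem~\ref{thm:explicit}. For $p=2$, Klein four-groups on disjoint $4$-sets give an elementary abelian subgroup of rank $2\lfloor n/4\rfloor\le s$, so $n\le2s+3$ and we have a finite family.

(d) \emph{$S$ is of Lie type in characteristic $p$, not in \emph{(b)}.} Then $S=\mathbf G^F/Z$ with $\mathbf G$, $F$, $\Phi$ as in Theorem~\ref{thm:defining} and $Z$ the center of $\mathbf G^F$, a $p'$-group. As $H^1(Z,V)=0$, inflation--restriction gives $H^1(S,V)\cong H^1(\mathbf G^F,V)$. We bound the rank of $\Phi$. For exceptional $S$ it is at most $8$. For classical $S$ it is $n-1$, $n$, $n+1$, $2n-1$, $2n$, $n$ in the six rows of the table, so at most $2n$. If $n\ge3$, then $X\ge SL_n(r)$ by Lemma~\ref{lem:rank}(a). The elements of $SL_n(r)$ that fix a given hyperplane pointwise form a group isomorphic to the additive group $\mathbb F_r^{\,n-1}$, elementary abelian of rank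 at least $n-1$, and it embeds in $S$ because $Z(X)$ is a $p'$-group. So $n\le s+1$. In all cases the rank of $\Phi$ is at most $\max(8,2s+2)$. There are finitely many such $\Phi$, and Theorem~\ref{thm:defining} bounds $\dim H^1$ by the largest of the corresponding $c(\Phi)$.

(e) \emph{$S$ is of Lie type over $\mathbb F_q$ with $p\nmid q$, not in \emph{(b)}.} If $S$ is exceptional, the rank is at most $8$, there are finitely many possibilities for $W$, and Theorem~\ref{thm:cross} gives an absolute bound. If $S$ is classical with $e\le7$, then $n\le7(s+2)$ by Lemma~\ref{lem:rank}(b), and Theorem~\ref{thm:cross} gives the bound $2^nn!+n$. If $S$ is classical with $e\ge8$, use Theorem~\ref{thm:explicit}.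

Every bound depends only on $s$. Let $C(s)$ be the largest of them.
\end{proof}

\section{Arbitrary finite groups}\label{sec:all}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Let $N$ be the kernel of the action of $G$ on $V$ and $\bar G=G/N$. Since $N$ acts trivially, $H^1(N,V)^G=\operatorname{Hom}_G(N,V)$, the group homomorphisms $N\to V$ that commute with the action of $G$. Inflation--restriction gives
\[
\dim H^1(G,V)\le\dim H^1(\bar G,V)+\dim\operatorname{Hom}_G(N,V).
\]

\emph{The kernel.} Homomorphisms $N\to V$ factor through $A=N/N'N^p$, an elementary abelian section of $G$ of rank at most $s$. So $\operatorname{Hom}_G(N,V)=\operatorname{Hom}_{kG}(k\otimes_{\mathbb F_p}A,V)$. If this space has dimension $h$, then $V^{\oplus h}$ is a quotient of $k\otimes A$, because $V$ is irreducible with $\operatorname{End}_{kG}V=k$. Hence $h\dim V\le s$.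

\emph{The faithful quotient.} We show $\dim H^1(\bar G,V)\le C(s)$. We may assume $\bar G\ne1$. Let $M$ be a minimal normal subgroup of $\bar G$. The submodule $V^M$ is proper because $V$ is faithful, so $V^M=0$, and $H^1(\bar G,V)$ embeds in $H^1(M,V)$. If $M$ is abelian, it is an elementary abelian group for some prime, and this prime is not $p$ since a $p$-group has nonzero fixed vectors on $V$; then $H^1(M,V)=0$. So let $M=S_1\times\dots\times S_l$ with $S_i$ nonabelian simple. Each $S_i$ is a section of $G$, so $s_p(S_i)\le s$.

The space $H^1(M,V)$ can be large, since $V$ may have many constituents as an $M$-module; the invariants under $\bar G$ compensate for this. Let $D$ be an irreducible $kM$-submodule of $V$, let $V_D$ be the sum of the $kM$-submodules isomorphic to $D$, and let $I$ be the stabilizer in $\bar G$ of the isomorphism class of $D$. By Clifford's theorem $V_D$ is an irreducible $kI$-module and $V=\operatorname{Ind}_I^{\bar G}V_D$. By Shapiro's lemma and inflation--restriction, using $V_D^M=0$,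
\[
H^1(\bar G,V)\cong H^1(I,V_D)\hookrightarrow H^1(M,V_D)^I.
\]

First we bound $Y=H^1(M,D)$. As $k$ is algebraically closed, $D=D_1\otimes\dots\otimes D_l$ with $D_i$ an irreducible $kS_i$-module, and $D$ is nontrivial since $V^M=0$. By the K\"unneth formula
\[
Y\cong\bigoplus_{i=1}^lH^1(S_i,D_i)\otimes\bigotimes_{j\ne i}D_j^{S_j}.
\]
The $i$th summand vanishes unless $D_j=k$ for all $j\ne i$. So $Y=0$ if two of the $D_j$ are nontrivial, and $Y\cong H^1(S_i,D_i)$ if $D_i$ is the only nontrivial factor. By Theorem~\ref{thm:main}, $\dim Y\le C(s)$.

Next we show $\dim H^1(M,V_D)^I\le\dim Y$. Let $U=\operatorname{Hom}_{kM}(D,V_D)$. The map $v\otimes u\mapsto u(v)$ is an isomorphism of $kM$-modules $D\otimes U\to V_D$, with $M$ acting trivially on $U$. For $g\in I$ choose $\alpha(g)\in GL(D)$ with $\alpha(g)\,x\,\alpha(g)^{-1}=gxg^{-1}$ on $D$ for all $x\in M$, and define $\beta(g)u=g\circ u\circ\alpha(g)^{-1}$. This map commutes with $M$, so $\beta(g)\in GL(U)$, and $g\,u(v)=(\beta(g)u)(\alpha(g)v)$ shows that $g$ acts on $D\otimes U$ as $\alpha(g)\otimes\beta(g)$. If $U'\subseteq U$ is stable under all $\beta(g)$, then $D\otimes U'$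 is a $kI$-submodule of $V_D$, so $U'$ is $0$ or $U$. Passing to annihilators, the only subspaces of $U^*$ stable under all transposes $\beta(g)^T$ are $0$ and $U^*$.

We have $H^1(M,V_D)=Y\otimes U$. The rule $f\mapsto\bigl(x\mapsto\alpha(g)f(g^{-1}xg)\bigr)$ preserves cocycles and coboundaries $M\to D$ and induces $\gamma(g)\in GL(Y)$, and $g$ acts on $Y\otimes U$ as $\gamma(g)\otimes\beta(g)$. Identify $Y\otimes U$ with $\operatorname{Hom}_k(U^*,Y)$. An element $\varphi$ is $I$-invariant if and only if $\gamma(g)\,\varphi\,\beta(g)^T=\varphi$ for all $g\in I$. For such $\varphi$ we have $\varphi\,\beta(g)^T=\gamma(g)^{-1}\varphi$, so $\ker\varphi$ is stable under all $\beta(g)^T$, and $\varphi$ is zero or injective. Fix $0\ne u_0\in U^*$. The linear map $\varphi\mapsto\varphi(u_0)$ from the invariants to $Y$ is therefore injective. Hence $\dim H^1(\bar G,V)\le\dim Y\le C(s)$, and $\dim H^1(G,V)\le C(s)+s/\dim V$.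
\end{proof}

\begin{thebibliography}{9}

\bibitem{AK}
Ariki and Koike, Adv. Math. 106 (1994).

\bibitem{BNPPSS}
Bendel, Nakano, Parshall, Pillen, Scott and Stewart, \emph{Bounding cohomology for finite groups and Frobenius kernels}, Algebr. Represent. Theory, 2015.

\bibitem{CPS}
Cline, Parshall and Scott, \emph{Reduced standard modules and cohomology}, Trans. AMS, 2009.

\bibitem{GT1}
Guralnick and Tiep, \emph{First cohomology groups of Chevalley groups in cross characteristic}, Annals of Math., 2011.

\bibitem{GT2}
Robert M. Guralnick and Pham Huu Tiep, \emph{Sectional rank and Cohomology II}, arXiv:2005.02543 (2020).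

\end{thebibliography}
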